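\title{Tur\'an numbers of fans of linear size}

\begin{abstract}
The fan $F_k$ consists of $k$ triangles that share one vertex. We study the
largest number of edges $\mathrm{ex}(n,F_k)$ of an $n$-vertex graph with no
copy of $F_k$ when $k=\alpha n$ and $0<\alpha<\frac12$. A problem from a paper
of DeBiasio and Wimbish asks whether a certain three-piece formula gives its
asymptotic value. We show that the formula fails for every $\alpha$ with
$\frac27<\alpha<6-4\sqrt2$. We prove that
$\mathrm{ex}(n,F_k)\le\max\{kn,\frac14(n+\frac k2)^2\}+2n^{3/2}$ for all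
$k<n/2$, that this bound is asymptotically sharp for $\alpha\ge\frac27$, and
that the proposed formula is correct for $\alpha\le\frac1{1000}$.
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a positive integer $k$, the
\emph{$k$-fan} (or friendship graph) $F_k$ is the graph on $2k+1$ vertices
formed by $k$ triangles that share one vertex and are otherwise disjoint. A
graph is \emph{$F_k$-free} if it has no subgraph isomorphic to $F_k$, and
$\mathrm{ex}(n,F_k)$ is the maximum number of edges of an $F_k$-free graph on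
$n$ vertices. Write $N(v)$ for the set of neighbors of $v$, $d(v)=|N(v)|$,
$G[X]$ for the subgraph induced on $X$, and $\nu(H)$ for the \emph{matching
number} of $H$, the largest number of pairwise disjoint edges. A copy of $F_k$
with center $v$ is the same thing as $k$ disjoint edges inside $N(v)$, so
\begin{equation}\label{eq:local}
G \text{ is $F_k$-free}\iff \nu(G[N(v)])\le k-1\ \text{ for every vertex } v .
\end{equation}

A neighborhood can satisfy \eqref{eq:local} in two simple ways: all of its
edges can meet a set of at most $k-1$ vertices, or it can have at most $2k-1$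
vertices. The first way governs small $k$. For $k=1$ neighborhoods are
independent sets, and the balanced complete bipartite graph with
$\lfloor n^2/4\rfloor$ edges is the model. Erd\H{o}s, F\"uredi, Gould and
Gunderson proved that for $1\le k\le\sqrt{n/50}$,
\[
\mathrm{ex}(n,F_k)=\begin{cases}
\lfloor n^2/4\rfloor+k^2-k, & k\text{ odd},\\
\lfloor n^2/4\rfloor+k^2-\frac{3k}{2}, & k\text{ even}.
\end{cases}
\]
In this range the term $k^2$ is of lower order. The second way governs large
$k$: a graph with all degrees close to $2k-1$ has about $kn$ edges, which is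
almost all pairs when $k$ is close to $n/2$, and for $k\ge n/2$ the fan has
more than $n$ vertices. Thus, as $\alpha=k/n$ grows from $0$ to $\frac12$, the
extremal edge density moves from $\frac12$ to $1$, and one asks how.

Three graphs suggest an answer. One can take the balanced complete bipartite
graph and add, on $2k-1$ vertices of one class, a graph with degrees close to
$k-1$; this has about $n^2/4+k^2$ edges and fits when $k\le n/4$. For $k>n/4$
one can enlarge that class to $2k-1$ vertices and obtain about
$2k(n-2k)+k^2$ edges. Finally there is the nearly regular graph with about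
$kn$ edges, which overtakes the second graph at $k=n/3$. In units of $n^2/2$
these counts are the three pieces of the continuous function
\[
\varphi(\alpha)=\begin{cases}
\frac12+2\alpha^2, & 0<\alpha\le\frac14,\\[2pt]
2\alpha(2-3\alpha), & \frac14<\alpha\le\frac13,\\[2pt]
2\alpha, & \frac13<\alpha<\frac12 .
\end{cases}
\]
The problem, taken from DeBiasio and Wimbish \cite{DW}, is to decide whether
\begin{equation}\label{eq:problem}
\mathrm{ex}(n,F_k)=\bigl(\varphi(k/n)+o(1)\bigr)\frac{n^2}{2},
\end{equation}
where $o(1)$ tends to $0$ as $n\to\infty$, uniformly over all integers $k$ with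
$0<k<n/2$. The answer is no. Throughout, $n$ and $k$ are integers with
$0<k<n/2$, and $\alpha=k/n$.

\begin{theorem}\label{thm:counter}
If $n=12m$ and $k=4m$, so that $\alpha=\frac13$, then
\[
\mathrm{ex}(n,F_k)\ge 49m^2-4m-1=\Bigl(\frac{49}{72}-o(1)\Bigr)\frac{n^2}{2},
\]
whereas \eqref{eq:problem} predicts
$\bigl(\frac{48}{72}+o(1)\bigr)\frac{n^2}{2}$.
\end{theorem}

The graph behind Theorem~\ref{thm:counter} belongs to the same family as the
first two graphs above, with a better choice of the class sizes. The following
upper bound shows that for $\alpha\ge\frac27$ nothing beats this choice and the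
nearly regular graph.

\begin{theorem}\label{thm:upper}
For all $0<k<n/2$,
\[
\mathrm{ex}(n,F_k)\le\max\Bigl\{kn,\ \tfrac14\bigl(n+\tfrac k2\bigr)^2\Bigr\}+2n^{3/2}.
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
If $\frac27n\le k<\frac n2$, then
$\mathrm{ex}(n,F_k)\ge\max\{kn,\frac14(n+\frac k2)^2\}-n$. Hence, uniformly in $k$,
\[
\mathrm{ex}(n,F_{\alpha n})=\begin{cases}
\bigl(\frac12\bigl(1+\frac\alpha2\bigr)^2+o(1)\bigr)\frac{n^2}2, & \frac27\le\alpha\le 6-4\sqrt2,\\[4pt]
(2\alpha+o(1))\frac{n^2}{2}, & 6-4\sqrt2\le\alpha<\frac12 .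
\end{cases}
\]
\end{theorem}

Here $6-4\sqrt2\approx0.3431$. The value in Theorem~\ref{thm:sharp} exceeds
$\varphi(\alpha)$ by
\begin{align*}
\tfrac12\bigl(1+\tfrac\alpha2\bigr)^2-2\alpha(2-3\alpha)
 &=\tfrac12\bigl(1-\tfrac72\alpha\bigr)^2>0
 &&\text{for } \tfrac27<\alpha\le\tfrac13,\\
\tfrac12\bigl(1+\tfrac\alpha2\bigr)^2-2\alpha
 &=\tfrac12\bigl(1-3\alpha+\tfrac{\alpha^2}4\bigr)>0
 &&\text{for } \tfrac13<\alpha<6-4\sqrt2,
\end{align*}
the last quadratic having the roots $6\pm4\sqrt2$. So \eqref{eq:problem} fails
for every $\alpha\in(\frac27,6-4\sqrt2)$, that is, along every sequence with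
$k/n\to\alpha$, and it holds at $\alpha=\frac27$ and for
$\alpha\ge6-4\sqrt2$. For smaller $\alpha$ the proposed value is a lower bound,
and near $0$ it is the truth.

\begin{proposition}\label{prop:lower}
If $k\le\frac n4$, then
$\mathrm{ex}(n,F_k)\ge\lfloor n^2/4\rfloor+k^2-\frac32k$. If $k\ge\frac n4$,
then $\mathrm{ex}(n,F_k)\ge2kn-3k^2-\frac32k-1$.
\end{proposition}

\begin{theorem}\label{thm:small}
There is $n_0$ such that for $n\ge n_0$ and $1\le k\le n/1000$,
\[
\mathrm{ex}(n,F_k)\le\frac{n^2}4+k^2+n^{3/2}.
\]
Together with Proposition~\ref{prop:lower}, this shows that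
\eqref{eq:problem} holds uniformly for $\alpha\le\frac1{1000}$.
\end{theorem}

Section~\ref{sec:constr} contains all lower bounds. Both upper bounds rest on
a description of graphs with small matching number, derived from the
Tutte--Berge formula in Section~\ref{sec:tb}. Theorem~\ref{thm:upper} is
proved in Section~\ref{sec:charge} by moving excess degree from vertices of
large degree to some of their neighbors, and Theorem~\ref{thm:small} in
Section~\ref{sec:small} by analyzing a maximum cut.
Section~\ref{sec:gap} describes the range $\frac1{1000}<\alpha<\frac27$, which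
we do not settle.

We write $e(G)$, $\Delta(G)$, $\delta(G)$ for the number of edges and the
maximum and minimum degree. For vertex sets $X,X'$ we write $e(X)=e(G[X])$,
$e(X,X')$ for the number of edges between disjoint $X$ and $X'$,
$N_X(v)=N(v)\cap X$ and $d_X(v)=|N_X(v)|$.

\section{Complete bipartite graphs with edges added to one class}\label{sec:constr}

The constructions need graphs that have as many edges as a degree bound
allows.

\begin{lemma}\label{lem:regular}
For integers $0\le r\le b-1$ there is a graph on $b$ vertices with maximum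
degree at most $r$ and $\lfloor rb/2\rfloor$ edges.
\end{lemma}

\begin{proof}
Place the vertices $0,\dots,b-1$ on a cycle and join two of them when their
cyclic distance is at most $\lfloor r/2\rfloor$. Since $\lfloor r/2\rfloor<b/2$,
every degree is $2\lfloor r/2\rfloor$, which settles even $r$. If $r$ is odd,
add the matching of pairs $\{j,j+\lfloor b/2\rfloor\}$ with
$0\le j<\lfloor b/2\rfloor$. These pairs have cyclic distance
$\lfloor b/2\rfloor$, which exceeds $\frac{r-1}2$ because $r\le b-1$ for even
$b$ and $r\le b-2$ for odd $b$, so they are new edges. The total is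
$b\,\frac{r-1}2+\lfloor b/2\rfloor=\lfloor rb/2\rfloor$.
\end{proof}

For an integer $a$ with $k\le a\le n$ define a graph $G(a)$ as follows.
Partition the $n$ vertices into $A$ and $B$ with $|A|=a$, join every vertex of
$A$ to every vertex of $B$, and leave $B$ independent. Put
$b=\min\{a,2k-1\}\ge k$, choose $K\subseteq A$ with $|K|=b$, and place on $K$
the graph of Lemma~\ref{lem:regular} with $r=k-1$. There are no other edges.

\begin{lemma}\label{lem:family}
The graph $G(a)$ is $F_k$-free and has
$a(n-a)+\lfloor b(k-1)/2\rfloor$ edges.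
\end{lemma}

\begin{proof}
We check \eqref{eq:local}. If $v\in B$, then $N(v)=A$, and all edges inside
$A$ lie in $K$, which has too few vertices for $k$ disjoint edges. If
$v\in A$, then $N(v)=B\cup N_A(v)$ with $B$ independent, so every edge inside
$N(v)$ uses one of the at most $k-1$ vertices of $N_A(v)$.
\end{proof}

It remains to choose $a$. Up to an error $O(n)$, the number of edges of $G(a)$
is
\[
f(a)=a(n-a)+\tfrac k2\min\{a,2k\}.
\]
Moving a vertex from $B$ to $A$ changes the first term by about $n-2a$. It
adds about $\frac k2$ edges inside $A$ as long as $a<2k$, and none afterwards.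
Hence $f$ increases up to $a=\frac n2+\frac k4$ and then decreases, provided
that $\frac n2+\frac k4\le2k$, which means $k\ge\frac27n$. Otherwise $f$
increases up to $a=\max\{2k,\frac n2\}$. The optimum is therefore
\[
\begin{array}{lll}
k\le\frac14n: & a=\frac n2, & f(a)=\frac{n^2}4+k^2,\\[3pt]
\frac14n\le k\le\frac27n: & a=2k, & f(a)=2kn-3k^2,\\[3pt]
k\ge\frac27n: & a=\frac n2+\frac k4, & f(a)=\frac14(n+\frac k2)^2 .
\end{array}
\]
The second piece of $\varphi$ keeps $a=2k$ up to $k=n/3$, but beyond
$k=\frac27n$ this class is too large. At $n=12m$, $k=4m$ it has $8m$ vertices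
and $f(8m)=48m^2$, while $f(7m)=49m^2$. We now make the three cases exact.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $a=7m$, so that $k\le a\le 8m-1=2k-1$ and $b=a$. By
Lemma~\ref{lem:family}, $G(a)$ is $F_k$-free with
\[
35m^2+\lfloor7m(4m-1)/2\rfloor\ge49m^2-\tfrac72m-\tfrac12\ge49m^2-4m-1
\]
edges. Since $n^2/2=72m^2$ and $\varphi(\frac13)=\frac23=\frac{48}{72}$, the
theorem follows.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]
Put $a=\min\{2k-1,\lfloor\frac n2+\frac k4\rfloor\}$ and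
$\varepsilon=\frac n2+\frac k4-a\ge0$. The hypothesis $k\ge\frac27n$ gives
$\frac n2+\frac k4\le2k$, so $\varepsilon\le1$ also when $a=2k-1$. Since
$k<\frac n2$, we have $k\le a\le2k-1\le n-2$, and $b=a$. The graph $G(a)$ has at
least
\[
a\bigl(n+\tfrac k2-a\bigr)-\tfrac{a+1}2
=\tfrac14\bigl(n+\tfrac k2\bigr)^2-\varepsilon^2-\tfrac{a+1}2
\ge\tfrac14\bigl(n+\tfrac k2\bigr)^2-1-\tfrac n2
\ge\tfrac14\bigl(n+\tfrac k2\bigr)^2-n
\]
edges. For the other term, Lemma~\ref{lem:regular} gives a graph on $n$
vertices with maximum degree at most $2k-1$ and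
$\lfloor n(2k-1)/2\rfloor\ge kn-n$ edges; it is $F_k$-free because the center
of $F_k$ has degree $2k$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
If $a\ge2k-1$, then $b=2k-1$, and
$\lfloor(2k-1)(k-1)/2\rfloor\ge\frac12(2k^2-3k+1)-\frac12=k^2-\frac32k$, so
$e(G(a))\ge a(n-a)+k^2-\frac32k$. For $k\le n/4$ take
$a=\lfloor n/2\rfloor\ge2k$, with $a(n-a)=\lfloor n^2/4\rfloor$. For
$k\ge n/4$ take $a=2k-1$, with
\[
a(n-a)=2k(n-2k)+4k-n-1\ge2k(n-2k)-1 .\qedhere
\]
\end{proof}

\section{Graphs with small matching number}\label{sec:tb}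

Condition \eqref{eq:local} says that a large matching does not exist. To use
it we need a structure that certifies this. Let $H$ be a graph,
$S\subseteq V(H)$, and let $C_1,C_2,\dots$ be the vertex sets of the
components of $H-S$. A matching has at most $|S|$ edges that meet $S$ and at
most $\lfloor|C_j|/2\rfloor$ edges inside $C_j$. The \emph{Tutte--Berge
formula} states that this bound is attained: for every graph $H$ there is a
set $S$ with
\begin{equation}\label{eq:tb}
\nu(H)=|S|+\sum_j\lfloor|C_j|/2\rfloor .
\end{equation}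
(The right side equals $\frac12(|V(H)|+|S|-\mathrm{odd}(H-S))$, where
$\mathrm{odd}$ counts the components with an odd number of vertices; this is
the usual form.)

In \eqref{eq:tb} a vertex of $S$ costs $1$, a vertex of a large component
costs about $\frac12$, and an isolated vertex of $H-S$ costs nothing. To treat
components of all sizes, we cut at $\sqrt n$: there are few components above
this size, so their rounding errors are small, and vertices in components
below this size are nearly isolated.

\begin{lemma}\label{lem:sci}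
Let $H$ be a graph with at most $n$ vertices. There is a partition of $V(H)$
into sets $S$, $C$, $I$ such that
\begin{itemize}
\item[(a)] $|S|+\frac12|C|\le\nu(H)+\frac12\sqrt n$;
\item[(b)] no edge joins $C$ to $I$, and every vertex of $I$ has fewer than
$\sqrt n$ neighbors in $I$.
\end{itemize}
\end{lemma}

\begin{proof}
Take $S$ as in \eqref{eq:tb}. Let $C$ be the union of the components of $H-S$
with more than $\sqrt n$ vertices and $I$ the union of the others. Then (b)
holds. The number $t$ of components in $C$ is less than $\sqrt n$, and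
\eqref{eq:tb} gives $\nu(H)\ge|S|+\frac12(|C|-t)$.
\end{proof}

The second consequence bounds the number of edges by degree and matching
number.

\begin{lemma}\label{lem:edges}
If $\Delta(H)\le D$, then $e(H)\le(D+1)\,\nu(H)$.
\end{lemma}

\begin{proof}
Take $S$ and $C_j$ as in \eqref{eq:tb} and put $\nu_j=\lfloor|C_j|/2\rfloor$.
At most $D|S|$ edges meet $S$, and every other edge lies inside some $C_j$, so
it suffices to show $e(C_j)\le(D+1)\nu_j$. If $|C_j|=2\nu_j$, then
$e(C_j)\le\frac12D|C_j|=D\nu_j$. If $|C_j|=2\nu_j+1\le D+1$, then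
$e(C_j)\le\binom{|C_j|}2=|C_j|\nu_j\le(D+1)\nu_j$. If
$|C_j|=2\nu_j+1\ge D+2$, then $\frac D2\le\nu_j$, and so
$e(C_j)\le\frac12D|C_j|=D\nu_j+\frac D2\le(D+1)\nu_j$.
\end{proof}

\section{An upper bound for all $k$}\label{sec:charge}

\subsection{The triangle-free case}

The method is already visible for $k=1$. Let $G$ be triangle-free on $n$
vertices and put $M=n/2$. We show that the average degree is at most $M$, that
is, $e(G)\le n^2/4$. Call $v$ \emph{rich} if $d(v)>M$. A neighbor $u$ of $v$
has no neighbor in $N(v)$, so $d(u)\le n-d(v)$: large degree at $v$ forces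
small degree at many other vertices. Let each rich $v$ share its excess
$d(v)-M$ equally among its neighbors, giving $w(v)=(d(v)-M)/d(v)$ to each. A
vertex $u$ has at most $d(u)$ givers. If $d(u)\,w(v)\le M-d(u)$ for each giver
$v$, then $u$ receives no more than its deficit $M-d(u)$, so total excess is
at most total deficit and the claim follows. With $d=d(v)$ we have
$d(u)(1+w(v))\le(n-d)(2d-M)/d$, and this is at most $M$ exactly when
$2d(n-d)\le Mn=n^2/2$, which is true.

For general $k$ not every neighbor of a rich vertex has small degree. In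
$G(a)$, for instance, a vertex of $K$ has about $k-1$ neighbors of its own
degree. Lemma~\ref{lem:sci} identifies the neighbors that do have small
degree, namely those in $I$, and the excess goes to them alone.

\subsection{Degrees in and around a neighborhood}

Let $G$ be $F_k$-free on $n$ vertices. For each vertex $v$ apply
Lemma~\ref{lem:sci} to $G[N(v)]$ and obtain sets $S_v,C_v,I_v$, of sizes
$s,c,i$ (depending on $v$), with $d(v)=s+c+i$. Absorb the error terms into
\[
\kappa=k+\tfrac12\sqrt n,\qquad N=n+\sqrt n,
\]
and note that $\kappa<N/2$ because $k<n/2$. By (a) and \eqref{eq:local},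
$s+\frac c2\le\kappa$. By (b), a vertex $u\in I_v$ has fewer than
$s+\sqrt n$ neighbors in $N(v)$, and it has at most $n-d(v)=n-s-c-i$ neighbors
outside $N(v)$. Therefore
\begin{equation}\label{eq:degrees}
d(v)\le\kappa+\tfrac c2+i,\qquad 0\le c\le2\kappa,\qquad
d(u)\le N-c-i\quad\text{for } u\in I_v .
\end{equation}

Which average degree $M$ can these inequalities yield? Imagine the worst case
for given $c$ and $i$: each giver has degree $\kappa+\frac c2+i$ and $i$
receivers, and each receiver has degree $D=N-c-i$ with all its neighbors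
giving. Givers and receivers then occur in proportion $D:i$, and their average
degree is
\[
\frac{D(\kappa+\frac c2+i)+iD}{D+i}=\frac{(N-c-i)(\kappa+\frac c2+2i)}{N-c}.
\]
So $M$ must dominate this quantity. At $c=2\kappa$, $i=0$ it equals
$2\kappa$, the degree of the nearly regular graph. At $c=0$ it equals
$2a(N+\frac\kappa2-a)/N$ with $a=N-i$, which is the average degree of $G(a)$
for $a\le 2k$, with $N,\kappa$ in place of $n,k$; its maximum over $a$ is
$(N+\frac\kappa2)^2/(2N)$. The next lemma says that no other choice of $c$ and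
$i$ is worse than these two.

\begin{lemma}\label{lem:ineq}
Let $0<\kappa<N/2$ be real numbers and
$M=\max\{2\kappa,\ (N+\frac\kappa2)^2/(2N)\}$. For $0\le c\le2\kappa$ and
$i\ge0$,
\[
(N-c-i)\bigl(\kappa+\tfrac c2+2i\bigr)\le M(N-c).
\]
\end{lemma}

\begin{proof}
Denote the left side by $P(c,i)$, and note $N-c>0$. For fixed $c$, $P$ is a
concave quadratic in $i$ with derivative
$2(N-c-i)-(\kappa+\frac c2+2i)$, which vanishes at
$i^*=\frac14(2N-\kappa-\frac52c)$. We have $i^*\le0$ exactly when
$c\ge c_1:=\frac45(N-\frac\kappa2)$, and $c_1>0$.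

Suppose $c\ge c_1$. Then $P(c,\cdot)$ is decreasing on $i\ge0$, and
$c\le2\kappa$ gives
\begin{equation}\label{eq:izero}
P(c,i)\le P(c,0)=(N-c)\bigl(\kappa+\tfrac c2\bigr)\le2\kappa(N-c)\le M(N-c).
\end{equation}

Suppose $c<c_1$. The numbers $2(N-c-i)$ and $\kappa+\frac c2+2i$ have sum
$2N+\kappa-\frac32c$, independent of $i$, and they are equal at $i=i^*$. Hence
\[
P(c,i)\le P(c,i^*)=Q(c):=\tfrac12\bigl(N+\tfrac\kappa2-\tfrac34c\bigr)^2 .
\]
Since $Q(c)-M(N-c)$ is convex in $c$, it suffices to verify $Q(c)\le M(N-c)$
at the two ends of the interval $[0,\min\{2\kappa,c_1\}]$. At $c=0$ we have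
$Q(0)=\frac12(N+\frac\kappa2)^2\le MN$ by the definition of $M$. If
$c_1\le2\kappa$, the right end is $c_1$, where $i^*=0$; thus
$Q(c_1)=P(c_1,0)\le M(N-c_1)$ by \eqref{eq:izero}. If $c_1>2\kappa$, which
means $\kappa<N/3$, the right end is $2\kappa$ and
$Q(2\kappa)=\frac12(N-\kappa)^2$. Using the second term of $M$, it is enough
to show $N(N-\kappa)^2\le(N+\frac\kappa2)^2(N-2\kappa)$. With
$x=\kappa/N<\frac13$,
\[
\bigl(1+\tfrac x2\bigr)^2(1-2x)-(1-x)^2
=x\bigl(1-\tfrac{11}4x-\tfrac12x^2\bigr)
\ge x\bigl(1-\tfrac{11}{12}-\tfrac1{18}\bigr)=\tfrac x{36}>0 .\qedhere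
\]
\end{proof}

\subsection{Moving the excess}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Keep the notation of \eqref{eq:degrees}, take $M$ from Lemma~\ref{lem:ineq},
and call $v$ rich if $d(v)>M$. A rich vertex has someone to give to: by
\eqref{eq:degrees} and $M\ge2\kappa$,
\[
i\ge d(v)-\kappa-\tfrac c2\ge d(v)-2\kappa\ge d(v)-M>0 .
\]
Let each rich $v$ give $w(v)=(d(v)-M)/i>0$ to every $u\in I_v$. For such a
pair put $D=N-c-i$. By \eqref{eq:degrees}, $d(u)\le D$ and
$1+w(v)\le(\kappa+\frac c2+2i-M)/i$, so
\[
d(u)\bigl(1+w(v)\bigr)\le D\cdot\frac{\kappa+\frac c2+2i-M}{i}\le M ,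
\]
where the last inequality is equivalent to
$D(\kappa+\frac c2+2i)\le M(D+i)=M(N-c)$, that is, to Lemma~\ref{lem:ineq}.
Thus $d(u)\,w(v)\le M-d(u)$ whenever $v$ gives to $u$.

Only neighbors of $u$ give to $u$, so a receiving vertex $u$ gets at most
$d(u)$ times its largest gift, hence at most $M-d(u)$. As the amount received
is positive, $u$ is not rich. The total given equals the total received, so
\[
\sum_{v\ \mathrm{rich}}(d(v)-M)\le\sum_{u\ \mathrm{receiving}}(M-d(u)).
\]
All remaining vertices have degree at most $M$. Hence $\sum_v(d(v)-M)\le0$,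
that is, $2e(G)\le Mn$, and since $n\le N$,
\[
e(G)\le\max\bigl\{\kappa n,\ \tfrac14\bigl(N+\tfrac\kappa2\bigr)^2\bigr\}.
\]
Now $\kappa n=kn+\frac12n^{3/2}$. Also
$N+\frac\kappa2=n+\frac k2+\frac54\sqrt n$ and $n+\frac k2\le\frac54n$, so
\[
\tfrac14\bigl(N+\tfrac\kappa2\bigr)^2
\le\tfrac14\bigl(n+\tfrac k2\bigr)^2+\tfrac{25}{32}n^{3/2}+\tfrac{25}{64}n
\le\tfrac14\bigl(n+\tfrac k2\bigr)^2+2n^{3/2}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The lower bound was proved in Section~\ref{sec:constr}. With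
Theorem~\ref{thm:upper} it shows that
$\mathrm{ex}(n,F_k)-\max\{kn,\frac14(n+\frac k2)^2\}$ lies between $-n$ and
$2n^{3/2}$. In units of $n^2/2$ the two terms of the maximum are $2\alpha$ and
$\frac12(1+\frac\alpha2)^2$. The first is at least the second exactly when
$\frac{\alpha^2}4-3\alpha+1\le0$, which for $\alpha<\frac12$ means
$\alpha\ge6-4\sqrt2$.
\end{proof}

\section{Small fans}\label{sec:small}

For small $\alpha$, Theorem~\ref{thm:upper} gives
$\frac{n^2}4+\frac{kn}4+\frac{k^2}{16}$ up to the error term, and
$\frac{kn}4$ is much larger than the $k^2$ we aim for. We instead show that a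
dense $F_k$-free graph is nearly complete bipartite and then count the edges
inside the two classes precisely.

\subsection{The case of a complete bipartite spanning subgraph}\label{sub:model}

Suppose $V(G)$ is partitioned into $Y$ and $Z$, both with at least $2k$
vertices, and all pairs between $Y$ and $Z$ are edges. A vertex $x\in Y$ sees
all of $Z$. Inside $N(x)$ we can take $j\le\nu(G[Z])$ disjoint edges of $Z$
and match $l\le d_Y(x)$ neighbors of $x$ in $Y$ to further vertices of $Z$. If
$j+l=k$ this uses $2j+l\le2k$ vertices of $Z$ and produces a fan. Therefore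
\[
\Delta(G[Y])+\nu(G[Z])\le k-1,\qquad\Delta(G[Z])+\nu(G[Y])\le k-1 .
\]
By Lemma~\ref{lem:edges} and the first inequality, $\nu(G[Y])\ge e(Y)/k$. By
the second, $\Delta(G[Z])+1\le E:=k-e(Y)/k$. Lemma~\ref{lem:edges} applied to
$G[Z]$ gives $e(Z)\le E\,\nu(G[Z])\le kE=k^2-e(Y)$. So the two classes contain
at most $k^2$ edges together, and $e(G)\le\frac{n^2}4+k^2$.

In general some number $\mu$ of pairs between the classes is missing. Then
different vertices see different parts of the opposite class, and each
inequality above acquires an error. We save $\mu$ edges between the classes,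
so the errors may add up to $\mu$ but not to a larger multiple of it. We first
reduce to large minimum degree, so that every vertex sees most of the opposite
class.

\subsection{Reduction to large minimum degree}

\begin{proposition}\label{prop:mindeg}
Let $G$ be an $F_k$-free graph on $n$ vertices with $1\le k\le n/900$,
$\delta(G)>0.45n$ and $e(G)\ge n^2/4$. Then
$e(G)\le\frac{n^2}4+k^2+n^{3/2}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:small} from Proposition~\ref{prop:mindeg}]
Let $G$ be $F_k$-free on $n$ vertices with $k\le n/1000$ and $n$ large. We may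
assume $e(G)\ge n^2/4$. As long as the current graph has a vertex whose degree
is at most $0.45$ times the current number of vertices, delete one. Let $G_r$
be the graph after $r$ deletions, $n_r=n-r$, and let
$\sigma_r=e(G_r)-n_r^2/4$ be its surplus, so $\sigma_0\ge0$. A deletion from
$G_j$ removes at most $0.45n_j$ edges and lowers $n_j^2/4$ by
$\frac12n_j-\frac14$, so
\begin{equation}\label{eq:surplus}
\sigma_{j+1}\ge\sigma_j+\tfrac1{20}n_j-\tfrac14 .
\end{equation}
Suppose the process makes $r=\lfloor n/10\rfloor$ deletions. Since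
$n_j\ge0.9n$ for $j\le r$, \eqref{eq:surplus} gives
$\sigma_r\ge(0.1n-1)(0.045n-\frac14)>n^2/3000$ for large $n$. On the other
hand $k\le n_r/900$, so in Theorem~\ref{thm:upper} for $G_r$ the second term
of the maximum is the larger one, and
\[
\sigma_r\le\frac{n_rk}4+\frac{k^2}{16}+2n^{3/2}
\le\frac{n^2}{4000}+\frac{n^2}{16\cdot10^6}+2n^{3/2}<\frac{n^2}{3000}
\]
for large $n$, a contradiction. So the process stops after some $r<n/10$
deletions, with $\delta(G_r)>0.45n_r$ and $k\le n_r/900$. By
\eqref{eq:surplus}, $0\le\sigma_0\le\sigma_r$, so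
Proposition~\ref{prop:mindeg} applies to $G_r$ and gives
$\sigma_0\le\sigma_r\le k^2+n^{3/2}$.
\end{proof}

This reduction is the only place where $n$ has to be large. For the rest of
the section $G$ is as in Proposition~\ref{prop:mindeg}.

\subsection{A maximum cut}

Let $(Y,Z)$ be a partition of $V(G)$ that maximizes $e(Y,Z)$; equivalently, it
minimizes $e(Y)+e(Z)$. Put $y=|Y|$, $z=|Z|$, and let $\mu=yz-e(Y,Z)$ be the
number of \emph{missing pairs}, the nonadjacent pairs with one vertex in each
class.

\begin{lemma}\label{lem:cut}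
We have $\max\{y,z\}<0.567n$ and $\mu\le n^2/225$. Any two vertices of the
same class have more than $2k$ common neighbors in the other class.
\end{lemma}

\begin{proof}
We first exhibit one good partition. Let $u$ have maximum degree $\Delta$, and
put $Y_0=N(u)$, $Z_0=V(G)\setminus Y_0$. A maximum matching of $G[Y_0]$ has at
most $2k-2$ vertices, and every edge of $G[Y_0]$ meets one of them, since
otherwise the matching could be extended. So $e(Y_0)\le2kn$. The degree sum
over $Z_0$ equals $2e(Z_0)+e(Y_0,Z_0)=e(Z_0)+e(G)-e(Y_0)$, whence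
\[
e(Z_0)=\sum_{v\in Z_0}d(v)-e(G)+e(Y_0)
\le(n-\Delta)\Delta-\tfrac{n^2}4+2kn\le2kn .
\]
Consequently $e(Y)+e(Z)\le4kn\le n^2/225$ and
$e(Y,Z)\ge\frac{n^2}4-\frac{n^2}{225}$. From
$e(Y,Z)\le yz=\frac{n^2}4-(y-\frac n2)^2$ we get $|y-\frac n2|\le\frac n{15}$,
so $\max\{y,z\}<0.567n$, and from $yz\le\frac{n^2}4$ we get
$\mu\le n^2/225$.

These bounds are global, and we need control at every vertex. Let $x\in Y$;
the case $x\in Z$ is symmetric. Moving $x$ to $Z$ does not increase the cut,
so $d_Z(x)\ge d_Y(x)$ and $d_Z(x)\ge\frac12d(x)>0.225n$. Take a maximum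
matching among the edges between $N_Y(x)$ and $N_Z(x)$. By \eqref{eq:local} it
has at most $k-1$ edges, and no edge joins an unmatched vertex of $N_Y(x)$ to
an unmatched vertex of $N_Z(x)$. If $d_Y(x)\ge0.05n$, then, as $k\le n/900$,
\[
\mu\ge(d_Y(x)-k)(d_Z(x)-k)>0.048\cdot0.22\,n^2>n^2/225,
\]
a contradiction. Hence $d_Y(x)<0.05n$ and $d_Z(x)>0.45n-0.05n=0.4n$. Two
vertices of $Y$ therefore have more than $0.8n-0.567n>0.23n>2k$ common
neighbors in $Z$.
\end{proof}

The smallness of $\alpha$ enters here through $\mu\le 4kn$, which has to stay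
below the number of missing pairs forced by one vertex with many neighbors in
both classes. We now recover the inequalities of Section~\ref{sub:model}, with
the opposite class replaced by the part that the vertex sees. Put
$\nu_x=\nu(G[N_Z(x)])$ for $x\in Y$ and $\nu_q=\nu(G[N_Y(q)])$ for $q\in Z$.

\begin{lemma}\label{lem:localsum}
For $x\in Y$ we have $d_Y(x)+\nu_x\le k-1$, and for $q\in Z$ we have
$d_Z(q)+\nu_q\le k-1$.
\end{lemma}

\begin{proof}
By symmetry consider $x\in Y$, and suppose $d_Y(x)+\nu_x\ge k$. Choose
integers $0\le j\le\nu_x$ and $0\le l\le d_Y(x)$ with $j+l=k$. Take $j$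
disjoint edges in $N_Z(x)$ and $l$ vertices of $N_Y(x)$. Match these $l$
vertices one at a time to unused vertices of $N_Z(x)$: each has more than $2k$
common neighbors with $x$ in $Z$ by Lemma~\ref{lem:cut}, and fewer than
$2j+l\le2k$ vertices of $Z$ are in use at any time. We obtain $k$ disjoint
edges in $N(x)$, contrary to \eqref{eq:local}.
\end{proof}

\subsection{Counting edges against missing pairs}

\begin{proof}[Proof of Proposition~\ref{prop:mindeg}]
If $d(x)<z$ for all $x\in Y$ and $d(q)<y$ for all $q\in Z$, then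
$2e(G)\le2yz\le n^2/2$ and we are done. So, interchanging the classes if
necessary, we may fix $x_0\in Y$ with $d(x_0)\ge z$. Since
$e(G)=yz-\mu+e(Y)+e(Z)$ and $yz\le n^2/4$, it suffices to prove
\begin{equation}\label{eq:goal}
e(Y)+e(Z)-\mu\le k^2+n^{3/2}.
\end{equation}

\emph{Edges in $Y$ restrict degrees in $Z$.} For $q\in Z$ let
$\mu(q)=|Y\setminus N(q)|$, so that $\sum_{q\in Z}\mu(q)=\mu$. By
Lemma~\ref{lem:localsum}, $\Delta(G[Y])\le k-1$. An edge of $G[Y]$ lies inside
$N_Y(q)$ or meets $Y\setminus N(q)$, so Lemma~\ref{lem:edges} with $D=k-1$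
gives $e(Y)\le k\nu_q+k\mu(q)$, that is, $\nu_q\ge e(Y)/k-\mu(q)$.
Lemma~\ref{lem:localsum} for $q$ now yields
\begin{equation}\label{eq:dz}
d_Z(q)\le E+\mu(q)\quad\text{for } q\in Z,\qquad E:=k-\frac{e(Y)}k .
\end{equation}

\emph{The case $E<0$.} Here $Y$ contains more than $k^2$ edges, and every
vertex of $Z$ pays for this: $\mu(q)\ge d_Z(q)+|E|$ by \eqref{eq:dz}. Summing
over $q$ and using $z>0.433n\ge k$,
\[
\mu\ge2e(Z)+z|E|\ge2e(Z)+k|E|=2e(Z)+e(Y)-k^2 ,
\]
which implies \eqref{eq:goal}.

\emph{The case $E\ge0$.} In Section~\ref{sub:model} we bounded $e(Z)$ by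
matching number times degree. Now the degree bound \eqref{eq:dz} varies with
$q$, and using its maximum would multiply the largest $\mu(q)$ by about $k$.
We instead put weights $h(q)\in[0,1]$ on $Z$, of total about $k$, such that
the two ends of almost every edge of $G[Z]$ have total weight at least $1$.
Then $e(Z)$ is at most about $\sum_qh(q)d_Z(q)$, and each $\mu(q)$ appears
with coefficient at most $1$.

Lemma~\ref{lem:localsum} bounds the matching number only inside
neighborhoods, so we apply Lemma~\ref{lem:sci} to $G[N_Z(x_0)]$, obtaining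
$S,C,I$. Define
\[
h=1\ \text{ on } S\cup(Z\setminus N(x_0)),\qquad h=\tfrac12\ \text{ on } C,
\qquad h=0\ \text{ on } I .
\]
By (b), an edge of $G[Z]$ has an end of weight $1$, or lies inside $C$, or
lies inside $I$; and at most $\frac12n^{3/2}$ edges lie inside $I$. Therefore
$e(Z)\le\frac12n^{3/2}+\sum_{q\in Z}h(q)d_Z(q)$. The weight spent on the
vertices that $x_0$ does not see is where the choice of $x_0$ matters: there
are $z-d_Z(x_0)\le d_Y(x_0)$ of them, and Lemma~\ref{lem:localsum} lowers the
bound on $\nu_{x_0}$ by exactly $d_Y(x_0)$. By (a),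
\[
\sum_{q\in Z}h(q)\le\bigl(z-d_Z(x_0)\bigr)+\nu_{x_0}+\tfrac12\sqrt n
\le d_Y(x_0)+\bigl(k-1-d_Y(x_0)\bigr)+\tfrac12\sqrt n\le k+\tfrac12\sqrt n .
\]
By \eqref{eq:dz}, $0\le h\le1$ and $0\le E\le k$,
\[
e(Z)\le\tfrac12n^{3/2}+\bigl(k+\tfrac12\sqrt n\bigr)E+\mu
\le\tfrac12n^{3/2}+k^2-e(Y)+\tfrac12k\sqrt n+\mu ,
\]
and \eqref{eq:goal} follows from $k\le n$.
\end{proof}

\section{The range $\frac1{1000}<\alpha<\frac27$}\label{sec:gap}

In this range Proposition~\ref{prop:lower} shows that $\varphi(\alpha)$ gives
a lower bound, and Theorem~\ref{thm:upper} gives the upper bound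
$\frac14(n+\frac k2)^2+2n^{3/2}$. For $\frac14\le\alpha\le\frac27$ the two
bounds differ by
\[
\tfrac14\bigl(n+\tfrac k2\bigr)^2-(2kn-3k^2)+O(n^{3/2})
=\tfrac14\bigl(n-\tfrac72k\bigr)^2+O(n^{3/2})\le\frac{n^2}{256}+O(n^{3/2}).
\]
Whether \eqref{eq:problem} holds for $\frac1{1000}<\alpha<\frac27$ is left
open here.

One can see what the proof of Theorem~\ref{thm:upper} ignores. It uses
\eqref{eq:local} only at rich vertices. Take
$a=\lfloor\frac n2+\frac k4\rfloor$ and modify $G(a)$ by placing the graph of
Lemma~\ref{lem:regular} with $r=k-1$ on all of $A$. This graph has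
$\frac14(n+\frac k2)^2-O(n)$ edges and satisfies the condition in
\eqref{eq:local} at every vertex of $A$. The vertices of $B$ have degree
$a<\frac N2+\frac\kappa2\le M$ and are not rich, so the proof applies to this
graph as it stands. But if $k\ge2$ and $a\ge2k+2$, then $A$ spans at least
$(k+1)(k-1)>k(k-1)$ edges, so $\nu(G[A])\ge k$ by Lemma~\ref{lem:edges}, and
every vertex of $B$ is the center of a copy of $F_k$. An improvement of
Theorem~\ref{thm:upper} in this range must therefore use \eqref{eq:local} at
vertices of low degree as well, as \eqref{eq:dz} does for small $\alpha$.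

\begin{thebibliography}{1}

\bibitem{DW}
Louis DeBiasio and Tucker Wimbish,
\emph{On the Ramsey numbers of fans and stars},
arXiv:2603.27110 (2026).

\end{thebibliography}
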